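\title{Bichromatic matchings with a prescribed number of crossings on convex point sets}

\begin{abstract}
Take $n$ red and $n$ blue points in convex position and match every red point to a blue point by a straight segment. We determine the numbers $k$ such that every coloring admits such a matching with exactly $k$ crossings: for $n\neq 4$ these are $k=0$ and $3\le k\le\binom n2-\lfloor\frac{n^2+4}{8}\rfloor$, and for $n=4$ they are $k=0$ and $k=3$. For each coloring we also determine which values up to this bound occur. The proof combines a discrete continuity argument, which works when enough neighboring points share a color, with a count of inversions of permutations, which covers the nearly alternating colorings.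
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{bichromatic convex point set} is a set $P$ of $2n$ points in the plane in convex position, no three on a line, of which $n$ are red and $n$ are blue. A \emph{matching} of $P$ always means a straight-line bichromatic perfect matching: a set $X$ of $n$ segments, called \emph{edges}, each joining a red point to a blue point, such that every point lies on exactly one edge. The other endpoint of that edge is the \emph{partner} of the point. We write $\operatorname{cr}(X)$ for the number of pairs of edges of $X$ that cross, so $0\le\operatorname{cr}(X)\le\binom n2$. The following question was posed as open by Aichholzer, Felsner, Paul, Scheucher and Vogtenhuber~\cite{AFPSV}.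

\begin{quote}
For which integers $k$ with $0\le k\le\binom n2$ does every bichromatic convex point set with $n$ red and $n$ blue points admit a matching with exactly $k$ crossings?
\end{quote}

For points in convex position, two segments with four distinct endpoints cross if and only if their endpoints alternate in the cyclic order. Hence the set
\[
S(P)=\{\operatorname{cr}(X): X \text{ a matching of } P\}
\]
depends only on the cyclic word of colors $R$, $B$ read clockwise, and we identify $P$ with this word. Reflecting $P$ or exchanging the two colors does not change $S(P)$. A \emph{run} is a maximal block of cyclically consecutive points of one color. Red and blue runs alternate, so their number is even; we denote it by $2\kappa$, and $1\le\kappa\le n$. The set $P$ is \emph{alternating} if $\kappa=n$. Throughout, $[a,b]$ denotes the set of integers $k$ with $a\le k\le b$, and \emph{interval} means a set of this form.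

Three colorings suggest what the answer should be. First let $P=R^nB^n$, with red points $1,\dots,n$ and blue points $n+1,\dots,2n$. A matching joins $i$ to $n+\pi(i)$ for a permutation $\pi$, and the edges at $i<j$ fail to cross exactly when $\pi(i)>\pi(j)$, that is, when $(i,j)$ is an \emph{inversion} of $\pi$. Swapping two neighboring entries of $\pi$ changes the number $\operatorname{inv}(\pi)$ of inversions by exactly one, and such swaps lead from the identity to the decreasing permutation. So $S(P)=[0,\binom n2]$: this coloring excludes nothing. Next let $P$ be alternating. Every edge has an even number of points on each side and therefore crosses an even number of edges, which rules out $k=1$ and $k=2$. Finally let $P$ consist of four runs of about $n/2$ points each. Every edge joins two neighboring runs, so there are four types of edges, and edges of opposite types never cross. With about $n/4$ edges of each type, about $2(n/4)^2=n^2/8$ pairs do not cross, and no other distribution does better. One would guess that these two obstructions, one at each end of the range, are the only ones. This is true except for $n=4$.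

Put
\[
D(n)=\Big\lfloor\frac{n^2+4}{8}\Big\rfloor,\qquad M(n)=\binom n2-D(n).
\]
Explicitly, $D(n)$ equals $\frac{n^2}{8}$, $\frac{n^2-1}{8}$, $\frac{n^2+4}{8}$ for $n\equiv0\pmod 4$, $n$ odd, $n\equiv2\pmod4$, respectively, so $M(n)=\frac{3n^2}{8}-\frac n2+c$ with $c=0,\frac18,-\frac12$ in these three cases. The first values are $M(1),\dots,M(6)=0,0,2,4,7,10$.

\begin{theorem}\label{thm:answer}
Let $n\ge1$ and $0\le k\le\binom n2$. Every bichromatic convex point set with $n$ red and $n$ blue points has a matching with exactly $k$ crossings if and only if
\begin{itemize}
\item $n\ne4$ and either $k=0$ or $3\le k\le M(n)$ \textup{(}so only $k=0$ for $n\le3$\textup{)}, or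
\item $n=4$ and $k\in\{0,3\}$.
\end{itemize}
\end{theorem}

For $n=4$ we have $M(4)=4$, and the value $k=4$ fails because of a single coloring, $Q_8=RRBRBBRB$. The next theorem describes $S(P)$ up to $M(n)$ for each $P$.

\begin{theorem}\label{thm:refined}
\begin{enumerate}
\item[(i)] Every $P$ satisfies $\max S(P)\ge M(n)$, and for every $n$ some $P$ has $\max S(P)=M(n)$.
\item[(ii)] The set $S(P)\cap[0,M(n)]$ equals $[0,M(n)]\setminus\{1,2\}$ if $P$ is alternating, $[0,M(n)]\setminus\{4\}$ if $P=Q_8$, and $[0,M(n)]$ for every other $P$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:answer} follows at once. A value $k>M(n)$ fails for the set in~(i) that attains equality. A value $k\le M(n)$ lies in every $S(P)$ by~(ii), unless $k\in\{1,2\}$, which fails for the alternating set, or $n=k=4$, which fails for $Q_8$.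

For most colorings the proof gives more: $S(P)$ has no gap at all. Let $Q_{12}=RRBBRRBBRRBB$.

\begin{theorem}\label{thm:interval}
Let $P$ have $2\kappa$ runs. If $\kappa\le2$, then $S(P)=[0,\max S(P)]$. The same holds for $\kappa\ge3$, unless $n-\kappa\in\{0,1\}$ or $P=Q_{12}$.
\end{theorem}

Section~\ref{sec:example} shows the method on two small sets, and Section~\ref{sec:obstructions} proves the obstructions. Section~\ref{sec:through} proves $\max S(P)\ge M(n)$ with matchings whose edges all pass between two halves of the circle; these are described by permutations, as for $R^nB^n$. Sections~\ref{sec:plans} and~\ref{sec:short} prove Theorem~\ref{thm:interval} by moving between matchings in small steps. When $n-\kappa\le1$ almost no small steps are available, and Sections~\ref{sec:words}--\ref{sec:onedouble} treat these colorings by counting inversions. Section~\ref{sec:conclusion} assembles the proof of Theorem~\ref{thm:refined}.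

One observation is used throughout.

\begin{lemma}[Deletion]\label{lem:deletion}
If $P'$ arises from $P$ by deleting two cyclically adjacent points of different colors, then $S(P)\supseteq S(P')$. In particular $0\in S(P)$.
\end{lemma}

\begin{proof}
Extend a matching of $P'$ by the edge joining the two deleted points. One side of this edge contains no point, so it crosses nothing. Such a pair exists whenever $n\ge1$, so induction on $n$ gives $0\in S(P)$.
\end{proof}

\section{The method on eight and on ten points}\label{sec:example}

Since $0\in S(P)$, one can try to walk from a matching with many crossings to one with none, changing the number of crossings by one in each step. Exchanging the partners of two adjacent points of the same color is such a step. But these steps do not change how many edges join two given runs, so sooner or later one must exchange the partners of points in different runs, and then the number of crossings can jump.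

Number the points of $Q_8$ clockwise so that $1,2,4,7$ are red and $3,5,6,8$ are blue, and write $ij$ for the edge $\{i,j\}$. The four long diagonals form the matching $X=\{15,26,37,48\}$ with $6$ crossings. The only runs with more than one point are $\{1,2\}$ and $\{5,6\}$, and an exchange inside either of them gives $\{16,25,37,48\}$ with $5$ crossings. Now exchange in $X$ the partners of the red points $2$ and $4$, which are separated by the blue point $3$. The result is $X'=\{15,28,37,46\}$ (Figure~\ref{fig:q8}). The edges $26,48$ cross and $28,46$ do not; the edge $37$ crosses both old edges and neither new one; the edge $15$ crosses all four. So the count drops by $1+2$, from $6$ to $3$. In $X'$ the pairs of edges that meet a common run, namely $15,28$ and $15,46$, already cross, so exchanges inside runs cannot raise the count above $3$. The values reached from $X$ and from $X'$ by small steps do not meet, and $4$ is skipped. We will see that $4\notin S(Q_8)$.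

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\foreach \i in {1,...,8} {
  \coordinate (a\i) at ({112.5-45*\i}:1);
  \coordinate (b\i) at ([xshift=3.4cm]{112.5-45*\i}:1);
  \node at ({112.5-45*\i}:1.27) {\small$\i$};
  \node at ([xshift=3.4cm]{112.5-45*\i}:1.27) {\small$\i$};
}
\draw (a1)--(a5) (a3)--(a7) (b1)--(b5) (b3)--(b7);
\draw[very thick] (a2)--(a6) (a4)--(a8) (b2)--(b8) (b4)--(b6);
\foreach \i in {1,2,4,7} {\fill[red] (a\i) circle (2.2pt); \fill[red] (b\i) circle (2.2pt);}
\foreach \i in {3,5,6,8} {\draw[blue,thick,fill=white] (a\i) circle (2.2pt); \draw[blue,thick,fill=white] (b\i) circle (2.2pt);}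
\end{tikzpicture}
\caption{Two matchings of $Q_8=RRBRBBRB$ (red points filled, blue points hollow). Exchanging the partners of the red points $2$ and $4$ replaces the thick edges on the left by the thick edges on the right and lowers the number of crossings from $6$ to $3$.}\label{fig:q8}
\end{figure}

Lengthen the two runs by one point each: $P=RRRBRBBBRB$, with red points $1,2,3,5,9$. The five long diagonals have $10$ crossings, and the same move, now exchanging the partners of $3$ and $5$, again loses three crossings and gives $7$. But now three edges join $\{1,2,3\}$ to $\{6,7,8\}$. Rearranging them produces $0,1,2$ or $3$ inversions and changes no other crossing, so small steps give $10,9,8,7$, and the jump leaves no gap. The general argument measures the size of a jump and compares it with the number of small steps available on its two sides.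

\section{Three obstructions}\label{sec:obstructions}

The \emph{crossing graph} of a matching has the edges of the matching as vertices, two being adjacent if they cross. If an edge has $a$ points on one side, its degree in the crossing graph has the parity of $a$: each edge crossing it uses one of these $a$ points, and the remaining ones are matched among themselves. The \emph{defect} of a matching is its number $\binom n2-\operatorname{cr}(X)$ of non-crossing pairs, and $\operatorname{Def}(P)$ is the set of defects of matchings of $P$.

\begin{proposition}\label{prop:obstructions}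
\begin{enumerate}
\item[(a)] If $P$ is alternating, then $1,2\notin S(P)$.
\item[(b)] For every $n$ there is a set $P$ with $\max S(P)\le M(n)$.
\item[(c)] $4\notin S(Q_8)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The points on one side of an edge alternate in color between two endpoints of different colors, so their number is even. All degrees of the crossing graph are even, while a simple graph with one or two edges has a vertex of degree $1$.

(b) For $n=1$ we have $\binom n2=0=M(1)$. Let $n\ge2$, $h=\lfloor n/2\rfloor$ and $P=R^hB^hR^{n-h}B^{n-h}$, with runs $Z_1,Y_1,Z_2,Y_2$ in this order. If a matching has $x$ edges of type $Z_1Y_1$, then it has $h-x$ edges of each of the types $Z_1Y_2$ and $Z_2Y_1$, and $n-2h+x$ edges of type $Z_2Y_2$. An edge $Z_1Y_1$ never crosses an edge $Z_2Y_2$, and an edge $Z_1Y_2$ never crosses an edge $Z_2Y_1$, so the defect is at least $f(x)=x(n-2h+x)+(h-x)^2$. If $n=2h$, then $f(x)=x^2+(h-x)^2\ge h^2/2$, so the integer $f(x)$ is at least $\lceil h^2/2\rceil=\lfloor\frac{h^2+1}{2}\rfloor=D(n)$. If $n=2h+1$, then $D(n)=\frac{h^2+h}{2}$ and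
\[
f(x)-\frac{h^2+h}{2}=\frac12(2x-h)(2x-h+1)\ge0,
\]
since the product of two consecutive integers is nonnegative.

(c) Number the points as in Section~\ref{sec:example} and suppose that the crossing graph has four edges. Its complement on four vertices has two edges. If they are disjoint, the crossing graph is a $4$-cycle; otherwise it has a vertex of degree $3$.

In a $4$-cycle all degrees are even, so every edge $ij$ has an even number of points on each side, and $j-i$ is odd. Then the red point $7$ is matched to a blue point with even number, $6$ or $8$. This edge joins adjacent points and has degree $0$, a contradiction.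

An edge of degree $3$ has three points on each side, so it is one of $15,26,37,48$, and the other three edges join its two sides. On each side one color occurs once, which forces one more edge and leaves two choices:
\begin{center}
\begin{tabular}{c|c|l}
edge of degree $3$ & forced edge & remaining edges (total number of crossings)\\ \hline
$15$ & $37$ & $26,48$ $(6)$ \quad or\quad $28,46$ $(3)$\\
$26$ & $48$ & $15,37$ $(6)$ \quad or\quad $13,57$ $(3)$\\
$37$ & $48$ & $15,26$ $(6)$ \quad or\quad $16,25$ $(5)$\\
$48$ & $37$ & $15,26$ $(6)$ \quad or\quad $16,25$ $(5)$
\end{tabular}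
\end{center}
In $\{26,48,13,57\}$ only the three pairs containing $26$ cross; the other matchings were counted in Section~\ref{sec:example}. The total is never $4$.
\end{proof}

\section{Through matchings and the upper end of the range}\label{sec:through}

To obtain many crossings we cut the circle into two halves of $n$ points and let all edges pass between them. Let $c_1,\dots,c_{2n}$ be the colors in clockwise order, with indices modulo $2n$, and let $\overline c$ be the color opposite to $c$. For an integer $t$, the \emph{split} at $t$ is the pair of words $u,v$ of length $n$ with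
\[
u_i=c_{t+i},\qquad v_i=\overline{c_{t+n+i}}\qquad(1\le i\le n).
\]
If the first half has $a$ red points, the second half has $a$ blue points, so $u$ and $v$ contain the same number of letters $R$. For two such words, a permutation $\pi$ of $[1,n]$ is \emph{color-preserving} if $u_i=v_{\pi(i)}$ for all $i$, and $\operatorname{Inv}(u,v)$ is the set of values $\operatorname{inv}(\pi)$ over all color-preserving $\pi$. Joining point $t+i$ to point $t+n+\pi(i)$ gives a matching, a \emph{through matching}, whose edges at $i<j$ cross if and only if $\pi(i)<\pi(j)$. Its defect is $\operatorname{inv}(\pi)$, and therefore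
\begin{equation}\label{eq:through}
\operatorname{Inv}(u,v)\subseteq\operatorname{Def}(P)\qquad\text{for every split } u,v \text{ of } P.
\end{equation}

The choice of the split matters. For $P=RRBBRRBB$ the split at $0$ is $RRBB,\,BBRR$, and every color-preserving permutation has at least four inversions; the split at $1$ is $RBBR,\,BRRB$, and the permutation $2143$ has $2=D(4)$ inversions. (We write permutations in one-line form: the $i$-th entry is $\pi(i)$.) The proof below expresses the defect through a closed lattice walk and chooses the split at a median height of the walk.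

\begin{proposition}\label{prop:max}
Every $P$ satisfies $\max S(P)\ge M(n)$.
\end{proposition}

\begin{proof}
\emph{The defect for a fixed split.} Let $\pi$ send the $s$-th $R$ of $u$ to the $s$-th $R$ of $v$, and the $k$-th $B$ of $u$ to the $k$-th $B$ of $v$. An inversion is then a pair (the $s$-th $R$, the $k$-th $B$) whose order in $u$ differs from its order in $v$. Let $U_j$ and $V_j$ be the numbers of letters $R$ among the first $j$ letters of $u$ and $v$. The $s$-th $R$ precedes the $k$-th $B$ in $u$ if and only if $U_j\ge s$ for $j=s+k-1$: if it precedes, at most $k-1$ letters $B$ come before it, so its position is at most $j$; if $U_j\ge s$, the first $j$ letters contain the $s$-th $R$ and at most $k-1$ letters $B$. The same holds for $v$. So the pair is inverted if and only if $\min(U_j,V_j)<s\le\max(U_j,V_j)$. Conversely, for given $j$ every such $s$ comes from an actual pair: if $V_j<s\le U_j$, then $u$ has an $s$-th $R$, and $k=j+1-s$ satisfies $1\le k\le j-V_j$, so $v$ has a $k$-th $B$; the case $U_j<s\le V_j$ is the same with $u$ and $v$ exchanged. Hence $\operatorname{inv}(\pi)=\sum_{j=1}^n|U_j-V_j|$.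

\emph{The walk.} Let $\varepsilon_i=1$ if $c_i=R$ and $\varepsilon_i=-1$ if $c_i=B$, and put $G(x)=\frac12\sum_{i=1}^x(\varepsilon_i+\varepsilon_{i+n})$ for $x\ge0$. The steps of $G$ lie in $\{-1,0,1\}$ and are $n$-periodic, and $G(n)=\frac12\sum_{i=1}^{2n}\varepsilon_i=0=G(0)$. So $G$ is an integer-valued function on $\mathbb Z_n$. Since $U_j=\sum_{i\le j}\frac12(1+\varepsilon_{t+i})$ and $V_j=\sum_{i\le j}\frac12(1-\varepsilon_{t+n+i})$, we have $U_j-V_j=G(t+j)-G(t)$, and so $\operatorname{inv}(\pi)=\sum_{x\in\mathbb Z_n}|G(x)-G(t)|$.

Choose $t$ such that $m=G(t)$ is a median of the $n$ values of $G$: at most $n/2$ values are smaller and at most $n/2$ are larger than $m$. Let $\theta$ run over the half-integers (elements of $\mathbb Z+\frac12$) between $\min G$ and $\max G$, and put $b_\theta=\#\{x:G(x)<\theta\}$. The number $|G(x)-m|$ counts the $\theta$ between $G(x)$ and $m$. A given $\theta<m$ is counted for $b_\theta\le n/2$ values of $x$, and a given $\theta>m$ for $n-b_\theta\le n/2$ values. With $g(b)=\min(b,n-b)$ this gives $\operatorname{inv}(\pi)=\sum_\theta g(b_\theta)$. A closed walk with steps in $\{-1,0,1\}$ takes every value strictly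 between its minimum and its maximum at least twice, once on the way up and once on the way down. Hence $b_{\theta+1}-b_\theta\ge2$, and the numbers $b_\theta$ form a set $J\subseteq[1,n-1]$ without two consecutive integers.

\emph{The estimate.} We bound $\sum_{b\in J}g(b)$ by spreading each term over its neighbors. For $1\le b\le n-1$,
\[
g(b)=\tfrac14g(b-1)+\tfrac12g(b)+\tfrac14g(b+1)+\delta_b,
\]
where $\delta_b=\frac12$ for $b=\frac n2$, $\delta_b=\frac14$ for $b=\frac{n\pm1}2$, and $\delta_b=0$ otherwise, because $g$ is linear away from the middle. At most one $b\in J$ has $\delta_b\ne0$. Sum over $b\in J$. A term $g(x)$ with $x\in J$ receives the coefficient $\frac12$, and a term with $x\notin J$ receives at most $\frac14+\frac14$. As $\sum_{x=0}^ng(x)=\lfloor n^2/4\rfloor$, we get $\operatorname{inv}(\pi)\le\frac{n^2}8+\frac12$ for even $n$ and $\operatorname{inv}(\pi)\le\frac{n^2-1}8+\frac14$ for odd $n$. In both cases the integer $\operatorname{inv}(\pi)$ is at most $D(n)$.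
\end{proof}

\section{Plans and exchanges}\label{sec:plans}

\subsection*{Matchings with the same plan}

The \emph{plan} of a matching is the table that records, for each red run and each blue run, the number of edges between them. Two edges are a \emph{flexible pair} if they meet a common run. Two edges that are not a flexible pair lie on four distinct runs, and the cyclic order of these runs decides whether they cross. So a plan $\gamma$ determines the number $w(\gamma)$ of flexible pairs and the number $F(\gamma)$ of crossing pairs that are not flexible. Let $V(\gamma)$ be the set of values $\operatorname{cr}(X)$ over the matchings $X$ with plan $\gamma$.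

\begin{lemma}\label{lem:plan}
$V(\gamma)=[F(\gamma),F(\gamma)+w(\gamma)]$.
\end{lemma}

\begin{proof}
The inclusion $\subseteq$ holds by definition. For the converse we show that the matchings with plan $\gamma$ are connected by steps that change $\operatorname{cr}$ by $\pm1$, and that both ends of the interval are attained.

Let $a,a'$ be adjacent points of one run with partners $q,q'$, and replace $aq,a'q'$ by $aq',a'q$. The plan is unchanged. Any other edge has $a$ and $a'$ on the same side, so it crosses $aq$ if and only if it crosses $a'q$, and $a'q'$ if and only if $aq'$. Of the three ways to pair four points in convex position exactly one crosses, and it is not $\{aa',qq'\}$. So exactly one of $\{aq,a'q'\}$ and $\{aq',a'q\}$ crosses, and $\operatorname{cr}$ changes by $\pm1$.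

Let $X,X'$ have plan $\gamma$. Choose a bijection from the edges of $X$ to the edges of $X'$ that preserves the pair of runs met by an edge. It induces a permutation of the points that maps each run to itself and $X$ to $X'$. This permutation is a product of transpositions of adjacent points within runs, and applying such a transposition to a matching is an exchange as above.

To make all flexible pairs cross, divide each run clockwise into blocks, one for each target run, of the sizes given by $\gamma$, with the blocks in the order in which the target runs follow clockwise; between two runs, join the $h$-th point of one block to the $h$-th point of the other. If two edges leave points $a,a'$ of one run, with $a$ before $a'$, then the clockwise order of their endpoints is $a,a',q,q'$, so they cross. If we reverse the order of the blocks in every run and join the $h$-th point of a block to the $h$-th last point of the other, the order is $a,a',q',q$, and no flexible pair crosses.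
\end{proof}

\begin{corollary}\label{cor:kappa2}
If $\kappa\le2$, then $S(P)=[0,\max S(P)]$.
\end{corollary}

\begin{proof}
For $\kappa=1$ all pairs are flexible. For $\kappa=2$, two edges on four distinct runs could cross only if one of them joined the two red runs. So $F(\gamma)=0$ for all plans, and $S(P)$ is a union of intervals starting at $0$.
\end{proof}

For $\kappa\ge3$ the intervals $V(\gamma)$ start at different heights, and we must show that they fit together. Two matchings are \emph{linked} if the union of the intervals $V$ of their plans is an interval; matchings with the same plan are linked. Two matchings are \emph{equivalent} if they are joined by a chain in which consecutive matchings are linked.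

\begin{lemma}\label{lem:chain}
If all matchings of $P$ are equivalent, then $S(P)=[0,\max S(P)]$.
\end{lemma}

\begin{proof}
If an interval $U$ contains $V(\gamma)$ and $V(\gamma)\cup V(\gamma')$ is an interval, then $U\cup V(\gamma')$ is a union of two intersecting intervals, hence an interval. So the union of the $V$'s along a chain is an interval. Thus $S(P)$ contains all integers between any two of its elements, and $0\in S(P)$.
\end{proof}

\subsection*{Exchanges across a blue run}

The smallest move that changes the plan exchanges the partners of two red points with no red point between them. Call distinct red points $r,r'$ \emph{consecutive} if the open clockwise arc from $r$ to $r'$ contains no red point; the set $Y$ of blue points on this arc is empty or a blue run. Let $\omega$ be the number of pairs of blue points that lie in a common run, $\omega=\sum\binom{\beta}{2}$ over the lengths $\beta$ of the blue runs.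

\begin{lemma}[Exchange]\label{lem:exchange}
Let $r,r'$ be consecutive red points and $Y$ as above. Let $X$ contain $rq$ and $r'q'$, and let $X'$ arise from $X$ by replacing these edges by $rq'$ and $r'q$.
\begin{enumerate}
\item[(a)] If $Y=\emptyset$ or $q,q'\in Y$, then $X$ and $X'$ have the same plan.
\item[(b)] If exactly one of $q,q'$ lies in $Y$, then $X$ and $X'$ are linked.
\item[(c)] Let $Y\ne\emptyset$ and $q,q'\notin Y$. Let $s$ be the number of points of $Y$ whose partner lies on the open arc between $q$ and $q'$ that avoids $Y$. Exchanging the names of $X$ and $X'$ if necessary, let $q$ precede $q'$ clockwise from $r'$. Then $\operatorname{cr}(X')=\operatorname{cr}(X)-1-2s$. If $d$ is the number of flexible pairs of $X$ that cross and $d'$ the number of flexible pairs of $X'$ that do not cross, then $X$ and $X'$ are linked provided that $d+d'\ge2s$.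
\item[(d)] In~\textup{(c)}, if $s\ge1$, then the pairs of edges that meet a common blue run contribute at least $\omega$ to $d+d'$. Hence $X$ and $X'$ are linked if $s=0$ or $\omega\ge2s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $Y=\emptyset$, then $r$ and $r'$ lie in one run. If $q,q'\in Y$, then $q$ and $q'$ lie in one run. In both cases the plan is unchanged.

Now let $Y=\{b_1,\dots,b_\ell\}$ in clockwise order, $\ell\ge1$. Let $<$ be the clockwise order on the open arc $\Gamma$ from $r'$ to $r$, and let $[\,\cdot\,]$ be $1$ or $0$ according as a statement is true or false. An edge with both ends on $\Gamma$ has $r$ and $r'$ on the same side. So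
\begin{equation}\label{eq:outside}
\text{an edge with both ends on $\Gamma$ crosses $ry$ if and only if it crosses $r'y$,}
\end{equation}
for every point $y$ not on that edge, and such edges contribute equally to $\operatorname{cr}(X)$ and $\operatorname{cr}(X')$. Every other unchanged edge has the form $b_jx_j$ with $x_j\in\Gamma$.

(b) Exchanging the names of $X$ and $X'$ if necessary, let $q=b_i$ and $q'\in\Gamma$. The clockwise order is $r,b_i,r',q'$, so neither $rb_i,r'q'$ nor $rq',r'b_i$ cross. For $j<i$ the edge $b_jx_j$ crosses $rb_i$, does not cross $r'b_i$, crosses $r'q'$ if and only if $x_j<q'$, and crosses $rq'$ if and only if $q'<x_j$; the change from $X$ to $X'$ is $[q'<x_j]-1-[x_j<q']=-2[x_j<q']$. For $j>i$ the edge crosses $r'b_i$ instead of $rb_i$, and the change is $1+[q'<x_j]-[x_j<q']=2[q'<x_j]$. Thus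
\[
\operatorname{cr}(X')-\operatorname{cr}(X)=2\,\#\{j>i:q'<x_j\}-2\,\#\{j<i:x_j<q'\}.
\]
Permuting the partners of the points of $Y$ in $X$ changes neither the plan of $X$ nor the plan of the exchanged matching. Arrange them so that the points of $Y$ with partner $x>q'$ come first, then the partner of $r$, then the points with partner $x<q'$. Then the difference is $0$, so the two intervals $V$ intersect.

(c) The clockwise order is $r,r',q,q'$, so $rq,r'q'$ cross and $rq',r'q$ do not. An edge $bx$ with $b\in Y$ crosses $rq$ and $r'q'$ in total $[q<x]+[x<q']$ times, and $rq'$ and $r'q$ in total $[q'<x]+[x<q]$ times. The first number exceeds the second by $2$ if $q<x<q'$, and the two are equal otherwise. This proves the formula. By Lemma~\ref{lem:plan}, the interval $V$ for $X$ starts at $\operatorname{cr}(X)-d$ and contains $\operatorname{cr}(X)$, and the interval for $X'$ contains $\operatorname{cr}(X')<\operatorname{cr}(X)$ and ends at $\operatorname{cr}(X')+d'$. Their union is an interval if $\operatorname{cr}(X)-d\le\operatorname{cr}(X')+d'+1$, that is, if $2s\le d+d'$.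

(d) If $s\ge1$, both arcs between $q$ and $q'$ contain a red point, so $q$ and $q'$ lie in different runs, and neither run is $Y$. Take two blue points in a common run. The two edges at these points are a flexible pair in $X$ and in $X'$, and we claim that they cross in $X$ if and only if they cross in $X'$. If neither point is $q$ or $q'$, the edges are the same in both matchings. If the points are $q$ and $y$, let $z$ be the partner of $y$. Then $y\notin Y$, $y\neq q'$, and $z$ is a red point other than $r,r'$, so $yz$ has both ends on $\Gamma$, and \eqref{eq:outside} gives the claim for $yz,rq$ and $yz,r'q$. The same argument applies to $q'$. So each of the $\omega$ pairs of blue points is counted in $d$ if its edges cross and in $d'$ if they do not, and different pairs of points give different pairs of edges.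
\end{proof}

In the move on $Q_8$ in Section~\ref{sec:example} we have $s=1$, $d=1$, $d'=0$ and $\omega=1$, so the condition $d+d'\ge2s$ fails by one; in the ten-point example $s=1$ and $\omega=3$.

\subsection*{Colorings with enough long runs}

A jump across $Y$ has $s\le|Y|$, so long runs cause large jumps. But the exchange across one blue run can be avoided altogether, and we avoid the longest one.

\begin{proposition}\label{prop:long}
Let $\kappa\ge2$ and let $\beta_1\ge\beta_2\ge\cdots$ be the lengths of the blue runs. If $\omega\ge2\beta_2$, then $S(P)=[0,\max S(P)]$. The same holds with the colors exchanged.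
\end{proposition}

\begin{proof}
List the red points $r_1,\dots,r_n$ clockwise, starting after a longest blue run. A matching is a bijection from the red to the blue points, and the transpositions of neighbors $r_i,r_{i+1}$ generate all permutations of the red points. So any two matchings are connected by exchanges of partners of $r_i$ and $r_{i+1}$. Between these two points lies no blue point or a blue run other than the chosen one, so $2s\le2\beta_2\le\omega$ in case~(c) of Lemma~\ref{lem:exchange}. Every exchange links, and Lemma~\ref{lem:chain} applies.
\end{proof}

The condition $\omega\ge2\beta_2$ rarely fails. If $\beta_2\ge3$, then $\omega\ge2\binom{\beta_2}2=\beta_2(\beta_2-1)\ge2\beta_2$. If $\beta_2=2$ and $\beta_1\ge3$, then $\omega\ge3+1=4$. If $\beta_2=1$ and $\beta_1\ge3$, then $\omega\ge3$. So failure forces $\beta_1\le2$; then $\omega$ is the number of runs of length $2$, and failure forces $\omega\le3$. Call a run \emph{single} or \emph{double} if it has length $1$ or $2$. If all runs are single or double, then $e=n-\kappa$ is the number of double blue runs and also the number of double red runs. We have shown: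
\begin{equation}\label{eq:left}
\begin{array}{c}\text{if $\kappa\ge2$ and Proposition~\ref{prop:long} applies to neither color, then}\\ \text{all runs are single or double and } e=n-\kappa\in\{0,1,2,3\}.\end{array}
\end{equation}

\section{Two or three double runs of each color}\label{sec:short}

For $e\in\{2,3\}$ we have $\omega=e$, enough for jumps with $s\le1$ but not, by Lemma~\ref{lem:exchange}(d) alone, for a jump with $s=2$ across a double run. We therefore separate the harmless exchanges from those across a double blue run, and reach the latter by detours.

\begin{proposition}\label{prop:short}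
Let $\kappa\ge2$, let all runs be single or double, and let $e=2$, or $e=3$ and $n\ge7$. Then $S(P)=[0,\max S(P)]$.
\end{proposition}

\begin{proof}
We show that all matchings are equivalent.

\emph{Labelings.} The $e$ double blue runs cut the red points into nonempty segments $T_1,\dots,T_e$. Given a matching, let the \emph{label} of a blue point be the index of the segment containing its partner. Consecutive red points in one segment have at most one blue point between them, so $s\le1$ and $\omega=e\ge2s$; by Lemma~\ref{lem:exchange} their exchange links. These exchanges produce every bijection between $T_i$ and the blue points of label $i$. So all matchings with the same labeling are equivalent, we may speak of equivalent labelings, and we may choose the matching for a given labeling freely inside each segment. We say that two blue points \emph{can be swapped} if exchanging their labels gives an equivalent labeling. We write $y(i)$ for a blue point $y$ with label $i$.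

Let $Y$ be a double blue run between $T_i$ and $T_j$, and let $r\in T_i$, $r'\in T_j$ be the red points next to $Y$. To swap $y(i)$ and $y'(j)$ \emph{across $Y$}, choose a matching containing $ry$ and $r'y'$ and exchange the partners of $r$ and $r'$. Lemma~\ref{lem:exchange} gives two rules.
\begin{itemize}
\item \emph{Free swap:} if $y\in Y$ or $y'\in Y$, the swap is possible, by (a) and (b).
\item \emph{Direct swap:} if $y,y'\notin Y$ and the matching can be chosen with $s\le1$, the swap is possible, by (d).
\end{itemize}
Two free swaps give a stronger rule.
\begin{equation}\label{eq:star}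
\text{If some $b\in Y$ has label $i$ or $j$, then any $y(i)$ and $y'(j)$ can be swapped.}
\end{equation}
Indeed, if $b\in\{y,y'\}$ this is a free swap. Otherwise, if $b$ has label $i$, swap $b(i)$ with $y'(j)$ and then $b(j)$ with $y(i)$; if $b$ has label $j$, swap $b(j)$ with $y(i)$ and then $b(i)$ with $y'(j)$. In both cases $b$ regains its label.

\emph{The case $e=2$.} Only the labels $1,2$ exist and both double runs lie between $T_1$ and $T_2$, so \eqref{eq:star} always applies. Swaps connect all labelings.

\emph{The case $e=3$, reduction.} Let $Y_{ij}$ be the double blue run between $T_i$ and $T_j$. It suffices to swap two blue points with labels $i\ne j$ that are consecutive among the blue points. Let $l$ be the third index, $Y_{ij}=\{b_1,b_2\}$, and let $Z$ be the set of red points between the two blue points; it is empty or a red run, and it lies in one segment. By \eqref{eq:star} we may assume that $b_1,b_2$ have label $l$; in particular they are not the points to be swapped. For the swap across $Y_{ij}$, the number $s$ counts the points $b_1,b_2$ with partner in $Z$. If $|Z|\le1$, then $s\le1$. If $Z$ does not lie in $T_l$, it is disjoint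 from $T_l$ and $s=0$. If $Z$ is a proper subset of $T_l$, match $b_1$ into $T_l\setminus Z$, so that $s\le1$. In these cases a direct swap is possible.

\emph{The remaining configuration.} Now $Z=T_l$ and $|Z|=2$, so $b_1,b_2$ are the only points of label $l$. The two blue points next to $Z$ lie in $Y_{jl}$ and $Y_{li}$. Name them $q\in Y_{jl}=\{p,q\}$ and $q'\in Y_{li}=\{q',p'\}$. Up to reflection, the clockwise order is
\[
T_j,\quad p,\ q,\quad Z,\quad q',\ p',\quad T_i,\quad b_1,\ b_2,
\]
with single blue runs possibly lying between points of $T_i$ or of $T_j$. Let $\lambda$ be the labeling with $q(i),q'(j)$ and $\lambda'$ the one with $q(j),q'(i)$, all other labels being equal; we must show that they are equivalent. The labels of $p,p'$ lie in $\{i,j\}$. Reflecting the circle exchanges the roles $i\leftrightarrow j$, $p\leftrightarrow p'$, $q\leftrightarrow q'$ and keeps the descriptions of $\lambda$ and $\lambda'$.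

\emph{Case 1: $p'$ has label $i$.} Start from $\lambda'$. Swap $q(j)$ with $b_1(l)$ freely across $Y_{jl}\ni q$. Swap $b_1(j)$ with $q'(i)$ freely across $Y_{ij}\ni b_1$. Now we have $q(l),b_1(i),q'(j)$. Swap $q(l)$ and $b_1(i)$ directly across $Y_{li}$: the arc between $b_1$ and $q$ that avoids $Y_{li}$ contains only red points of $T_j$, and the partner of $p'$ lies in $T_i$, so $s\le1$. The result is $q(i),b_1(l),q'(j)$, which is $\lambda$.

\emph{Case 2: $p$ has label $j$.} This is the reflection of Case~1.

\emph{Case 3: $p$ has label $i$ and $p'$ has label $j$.} This case is invariant under the reflection. Here we accept the jump with $s=2$ across $Y_{ij}$ and look for one more small step. Let $r\in T_i$, $r'\in T_j$ be the red points next to $Y_{ij}$, let $X$ have labeling $\lambda$ and contain $rq,r'q'$, and let $X'$ be the exchanged matching, with labeling $\lambda'$. Clockwise from $r'$ the point $q$ precedes $q'$, so $X$ and $X'$ are named as in Lemma~\ref{lem:exchange}(c). Both $b_1$ and $b_2$ have partners in $Z$, so $s=2$ and we need $d+d'\ge4$. By part~(d), pairs meeting a common blue run contribute $3$. It suffices to find, for a suitable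 $X$, a further contribution from a pair that meets a common red run but no common blue run.

The two double red runs other than $Z$ lie in $T_i\cup T_j$, and $|T_i|+|T_j|=n-2\ge5$; this is where $n\ge7$ is used. If one segment contains both runs, it has at least four points; otherwise each contains one, and one of them has at least three points. By reflection we may assume that $T_i$ contains a double red run $Z'$ and $|T_i|\ge3$.

Suppose $r\notin Z'$. The two edges at $Z'$ are the same in $X$ and $X'$ and are a flexible pair. Their blue ends have label $i$ in $\lambda$ and differ from $q$. They do not form a double run, since $Y_{jl}$ contains $q$, $Y_{li}$ contains $q'(j)$, and $Y_{ij}$ has label $l$. The pair is counted in $d$ if it crosses and in $d'$ if not.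

Suppose $Z'=\{a,r\}$. In $\lambda$ there are $|T_i|-1\ge2$ points of label $i$ other than $q$, so we can choose $X$ such that the partner $y$ of $a$ is not $p$. Also $y\ne p',q'$, since these have label $j$. The short arc between $q$ and $q'$ contains only $Z$, so $q$ and $q'$ lie on the same side of $ay$, and $ay$ crosses $rq$ if and only if it crosses $rq'$. If it crosses, the flexible pair $ay,rq$ of $X$ is counted in $d$ and meets no common blue run because $y\ne p$. If it does not, the flexible pair $ay,rq'$ of $X'$ is counted in $d'$ and meets no common blue run because $y\ne p'$. In all cases $d+d'\ge4$.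
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:interval}]
The case $\kappa\le2$ is Corollary~\ref{cor:kappa2}. Let $\kappa\ge3$, $n-\kappa\ge2$ and $P\ne Q_{12}$. If Proposition~\ref{prop:long} applies to neither color, then by \eqref{eq:left} all runs are single or double and $e\in\{2,3\}$. If $e=3$, then $n=\kappa+3\ge6$, and $n=6$ would mean that all six runs are double, that is, $P=Q_{12}$. So Proposition~\ref{prop:short} applies.
\end{proof}

\begin{proposition}\label{prop:q12}
$S(Q_{12})\supseteq[0,10]=[0,M(6)]$.
\end{proposition}

\begin{proof}
Deleting the middle pair $RB$ of a block $RRBB$ leaves $RBRRBBRRBB$, with $n=5$, $\kappa=3$. By Theorem~\ref{thm:interval}, Proposition~\ref{prop:max} and Lemma~\ref{lem:deletion}, $S(Q_{12})\supseteq[0,M(5)]=[0,7]$.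

Name the runs $Z_1,Y_1,Z_2,Y_2,Z_3,Y_3$ clockwise, and let $\gamma$ be the plan with two edges $Z_1Y_2$ and one edge each of $Z_2Y_3$, $Z_3Y_1$, $Z_2Y_1$, $Z_3Y_3$. The flexible pairs are the two edges $Z_1Y_2$ and the pairs of edges at $Z_2$, $Z_3$, $Y_1$, $Y_3$, so $w(\gamma)=5$. An edge between neighboring runs has on one side only points of these two runs, so it crosses only in flexible pairs. The edges between opposite runs cross whenever their types differ: $Z_2Y_3$ and $Z_3Y_1$ cross each other and both edges $Z_1Y_2$. So $F(\gamma)=5$ and $V(\gamma)=[5,10]$.
\end{proof}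

\begin{remark}
Each exception in Theorem~\ref{thm:interval} contains a set whose $S(P)$ has a gap. For $n-\kappa=0$, the hexagon $RBRBRB$ has $3\in S(P)$ by its long diagonals and $1\notin S(P)$. For $n-\kappa=1$, we have $6\in S(Q_8)$ and $4\notin S(Q_8)$. For $Q_{12}$, consider the multiplicities of the three types of edges between opposite runs. If two of them equal $2$, so does the third, and then $F=12$, $w=3$, $V=[12,15]$. If they are $2,1,1$, the plan is, up to rotation, the plan $\gamma$ above. Otherwise there are at most three such edges, so $F\le3$, while $w\le6$ because each run gives one pair. Hence $11\notin S(Q_{12})$ and $15\in S(Q_{12})$.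
\end{remark}

\section{Inversions for nearly alternating words}\label{sec:words}

It remains to treat $n-\kappa\in\{0,1\}$. Here a matching has at most two flexible pairs, so plans do not help, and we return to through matchings. The splits of these sets are nearly alternating words. Let $\alpha_q$ be the alternating word of length $q$ that starts with $B$, and for $m,\ell\ge0$ put
\[
W(m,\ell)=\operatorname{Inv}\big((RB)^m\alpha_\ell,\ (BR)^m\alpha_\ell\big),\qquad A_q=W(0,q),\qquad E_m=W(m,0),
\]
with $A_0=\{0\}$. The second word is $\alpha_{2m+\ell}$, with $B$ at odd and $R$ at even positions. So $W(m,\ell)$ is the set of inversion numbers of the permutations $\pi$ of $[1,2m+\ell]$ such that $\pi(i)$ has parity opposite to $i$ for $i\le2m$ and the same parity as $i$ for $i>2m$. For sets of integers, $I+I'=\{a+a':a\in I,a'\in I'\}$ and $a+I=\{a\}+I$. We put $E_m^+=E_m+\{0,1\}$.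

The set $\operatorname{Inv}(u,v)$ does not change if the colors are exchanged in both words, or if both words are reversed: the permutation $i\mapsto n+1-\pi(n+1-i)$ has as many inversions as $\pi$.

\begin{lemma}\label{lem:rules}
\begin{enumerate}
\item[(F1)] $W(m,\ell)\supseteq E_m+A_\ell$, $W(m,\ell+1)\supseteq W(m,\ell)$ \textup{(}so $A_{q+1}\supseteq A_q$\textup{)}, and $E_{m+1}\supseteq1+E_m$.
\item[(F2)] $E_m\supseteq(2m-1)+A_{2m-1}$ and $A_{2m+1}\supseteq2m+E_m$ for $m\ge1$.
\item[(F3)] For odd $q$: $a\in A_q$ if and only if $\binom q2-a\in A_q$.
\item[(F4)] $W(m,\ell)\supseteq E_m^++A_{\ell-1}$ for $m,\ell\ge1$.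
\item[(F5)] For $m\ge1$, even $\ell$ and $n=2m+\ell$: $W(m,\ell)\supseteq(n-1)+W(\ell/2,\,2m-1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) Placing two color-preserving permutations side by side adds their inversion numbers, so $\operatorname{Inv}(uu',vv')\supseteq\operatorname{Inv}(u,v)+\operatorname{Inv}(u',v')$. Use this with $u'=v'=\alpha_\ell$, with $u'=v'$ a single letter, and with $u'=RB$, $v'=BR$, where $\operatorname{Inv}(RB,BR)=\{1\}$.

(F2) If the first letter of $u$ equals the last letter of $v$, send the one to the other. For words of length $n$ this creates $n-1$ inversions, and the remaining letters can be matched by any color-preserving permutation of the shortened words. From $(RB)^m,(BR)^m$ there remain $\alpha_{2m-1},\alpha_{2m-1}$; from $\alpha_{2m+1},\alpha_{2m+1}$ there remain $(RB)^m,(BR)^m$.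

(F3) For odd $q$, the map $i\mapsto q+1-\pi(i)$ preserves parity if $\pi$ does, and its inversions are the pairs that are not inversions of $\pi$.

(F4) Place side by side a permutation for $E_m$, the fixed point $2m+1$, and a parity-preserving permutation of the last $\ell-1$ positions. This gives $E_m+A_{\ell-1}$. The entries at positions $2m$ and $2m+1$ are both odd and increasing, so swapping them is allowed and adds exactly one inversion.

(F5) Here $u=(RB)^m(BR)^{\ell/2}$ begins with $R$ and $v=(BR)^{n/2}$ ends with $R$. Proceed as in (F2). There remain $\alpha_{2m-1}(BR)^{\ell/2}$ and $\alpha_{n-1}=\alpha_{2m-1}(RB)^{\ell/2}$. Reversing both and using that $\alpha_{2m-1}$ is a palindrome gives $(RB)^{\ell/2}\alpha_{2m-1}$ and $(BR)^{\ell/2}\alpha_{2m-1}$.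
\end{proof}

We record the small values that are needed. The identity gives $0\in A_q$. Further,
\begin{align*}
A_3&\supseteq\{0,3\} &&\text{($321$)},\\
A_4&\supseteq\{0,3,4\} &&\text{($3214$, $3412$)},\\
E_1&=\{1\},\quad E_1^+=\{1,2\},\\
E_2&\supseteq\{2,3,6\},\quad E_2^+\supseteq\{2,3,4,6,7\} &&\text{($2143$, $4123$, $4321$)},\\
A_5&\supseteq A_4\cup(4+E_2)\supseteq\{0,3,4,6,7,10\},\\
A_6&\ni12 &&\text{($563412$)},\\
E_3&\supseteq(1+E_2)\cup(5+A_5)\supseteq\{3,4,5,7,8,9,11,12,15\},\\
E_3^+&\supseteq[3,13]\cup\{15,16\}.
\end{align*}
By (F2), $A_7\supseteq6+E_3\supseteq\{9,10,11,13,14,15,17,18,21\}$, and (F3) adds the complements to $21$, namely $12,11,10,8,7,6,4,3,0$. Then (F1) and (F2) give $E_4\supseteq1+E_3\supseteq\{4,5,6,8,9,10,12\}$ and $E_4\supseteq7+A_7\supseteq\{7,10,11\}\cup[13,22]$. Thus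
\[
A_7\supseteq\{0,3,4\}\cup[6,15]\cup\{17,18,21\},\qquad E_4\supseteq[4,22].
\]
From here on the two families contain long intervals, and (F1) and (F2) propagate them.

\begin{lemma}\label{lem:AE}
$E_m\supseteq[m,\binom{2m}2-6]$ for $m\ge4$, and $A_q\supseteq[6,\binom q2-6]$ for odd $q\ge7$.
\end{lemma}

\begin{proof}
The claims hold for $E_4$ and $A_7$. Let $m\ge4$ and assume them for $E_m$ and $A_{2m-1}$. Then
\[
A_{2m+1}\supseteq A_{2m-1}\cup(2m+E_m)\supseteq\big[6,\tbinom{2m-1}2-6\big]\cup\big[3m,\tbinom{2m+1}2-6\big],
\]
and no gap remains, because $\binom{2m-1}2-5=(2m-1)(m-1)-5\ge7m-12\ge3m$. Next,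
\[
E_{m+1}\supseteq(1+E_m)\cup(2m+1+A_{2m+1})\supseteq\big[m+1,\tbinom{2m}2-5\big]\cup\big[2m+7,\tbinom{2m+2}2-6\big],
\]
and no gap remains, because $\binom{2m}2-4=m(2m-1)-4\ge7m-4\ge2m+7$.
\end{proof}

\section{Alternating sets}\label{sec:alternating}

\begin{proposition}\label{prop:alt}
If $P$ is alternating, then $S(P)\supseteq\{0\}\cup[3,M(n)]$.
\end{proposition}

\begin{proof}
Number the points clockwise; an edge may join any two points whose numbers have different parity. For odd $n$ we have $c_{i+n}=\overline{c_i}$, so a split consists of two equal alternating words, and $\operatorname{Def}(P)\supseteq A_n$ by \eqref{eq:through}. For even $n$ we have $c_{i+n}=c_i$, a split starting at a red point is $(RB)^{n/2},(BR)^{n/2}$, and $\operatorname{Def}(P)\supseteq E_{n/2}$. Deleting two adjacent points leaves an alternating set.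

For $n\le3$ we have $M(n)\le2$, and only $0\in S(P)$ is claimed. For $n=4$, the defects $2,3\in E_2$ give $k=4,3$.

For $n=5$, the defects $3,4,6,7\in A_5$ give $k=7,6,4,3$. For $k=5$ take $\{1,4\}$, $\{3,6\}$, $\{5,8\}$, $\{7,10\}$, $\{9,2\}$. Each edge cuts off two points, which lie on two different edges, so every degree in the crossing graph is $2$ and there are five crossings.

For $n=6$, deletion gives $[3,7]$, and the defects $5,7\in E_3$ give $k=10,8$. For $k=9$ take $\{1,8\}$, $\{2,11\}$, $\{3,6\}$, $\{4,9\}$, $\{5,12\}$, $\{7,10\}$. The crossings are: $\{1,8\}$ with $\{2,11\}$, $\{4,9\}$, $\{5,12\}$, $\{7,10\}$; $\{2,11\}$ with $\{5,12\}$; $\{3,6\}$ with $\{4,9\}$, $\{5,12\}$; $\{4,9\}$ with $\{5,12\}$, $\{7,10\}$.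

For $n\ge7$, deletion down to $n=5$ gives $k=3,4,5$. We have $D(n)\ge\frac{n^2-1}8$, which is at least $6$ for $n\ge7$ and at least $n/2$ for $n\ge8$. So Lemma~\ref{lem:AE} gives $\operatorname{Def}(P)\supseteq[D(n),\binom n2-6]$, that is, $S(P)\supseteq[6,M(n)]$.
\end{proof}

\section{One double run of each color}\label{sec:onedouble}

Let $n-\kappa=1$ and $n\ge4$. Then there is one double run of each color and all other runs are single.

\subsection*{Normal form}
Number the points so that the double red run is $\{2n,1\}$ and the double blue run is $\{p,p+1\}$. The colors alternate from $c_1=R$ to $c_p=B$, so $p$ is even, and they alternate from $c_{p+1}=B$ to $c_{2n}=R$. Renumbering from $p+1$ and exchanging colors replaces $p$ by $2n-p$, so we may assume $2\le p\le n$. Consider the split at $0$. For even $n$ it is $u=(RB)^{p/2}(BR)^{(n-p)/2}$, $v=(RB)^{n/2}$, and reversing both words gives the pair defining $W(\frac{n-p}2,p)$. For odd $n$ it is $u=(RB)^{p/2}\alpha_{n-p}$, $v=\alpha_n$. So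
\begin{equation}\label{eq:normal}
\operatorname{Def}(P)\supseteq W(m,\ell),\qquad (m,\ell)=\begin{cases}(\frac{n-p}2,\ p)&n\text{ even},\\[2pt] (\frac p2,\ n-p)&n\text{ odd}.\end{cases}
\end{equation}
Always $n=2m+\ell$ and $\ell\ge1$, and $m\ge1$ if $n$ is odd.

\subsection*{Eight points}

\begin{lemma}\label{lem:eight}
Let $n=4$. For $p=4$ the set is $Q_8$, and $S(Q_8)=\{0,1,2,3,5,6\}$. For $p=2$ the set is $Q_8'=RRBBRBRB$, and $S(Q_8')\supseteq[0,5]$.
\end{lemma}

\begin{proof}
Reading the colors from point $2n$ on gives the two words. The split of $RRBRBBRB$ into its first and second half is $u=v=RRBR$. The permutations $1234$, $2134$, $1432$, $2431$, $4231$ fix the position of $B$ and have $0,1,3,4,5$ inversions, so $6,5,3,2,1\in S(Q_8)$. Also $0\in S(Q_8)$, and $4\notin S(Q_8)$ by Proposition~\ref{prop:obstructions}(c).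

For $Q_8'$, the defects $1,2\in E_1^+\subseteq W(1,2)$ give $k=5,4$. Deleting the middle $RB$ of $RRBB$ leaves the alternating hexagon, whose long diagonals give $k=3$. Deleting the last $RB$ leaves $RRBBRB$ with $\kappa=2$, which gives $[0,M(3)]=[0,2]$ by Corollary~\ref{cor:kappa2} and Proposition~\ref{prop:max}.
\end{proof}

\subsection*{The band of new values}
For larger $n$ we use induction. Deletion supplies $[0,M(n-1)]$, and only the values in $[M(n-1)+1,M(n)]$ are new. They correspond to the defects in $[D(n),H(n)]$, where
\[
H(n)=\binom n2-M(n-1)-1=D(n-1)+n-2 .
\]
The function $H$ is increasing because $D$ is nondecreasing, and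
\begin{equation}\label{eq:H}
H(x+1)\le\frac{x^2+4}8+x-1=\frac{x^2}8+x-\frac12 .
\end{equation}
The formulas give
\begin{center}
\begin{tabular}{c|cccccccccc}
$n$&6&7&8&9&10&11&12&13&14&15\\ \hline
$D(n)$&5&6&8&10&13&15&18&21&25&28\\
$H(n)$&7&10&12&15&18&22&25&29&33&38
\end{tabular}
\end{center}

\begin{lemma}\label{lem:band}
Let $n=2m+\ell\ge6$ with $\ell\ge1$, and $m\ge1$ if $n$ is odd. Then $W(m,\ell)\supseteq[D(n),H(n)]$ if $(m,\ell)\ne(0,6)$, and $W(0,6)\supseteq\{6,7\}$.
\end{lemma}

\begin{proof}
If $m$ or $\ell$ is large, Lemma~\ref{lem:AE} provides a long interval in $E_m+A_\ell$. Finitely many small cases remain.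

\emph{The case $m\ge4$.} Here $n\ge9$. Let $y$ be the largest odd number with $y\le\ell$. The set $A_y$ contains an increasing sequence from $0$ to $\binom y2$ with steps at most $6$: take $\{0\}$, $\{0,3\}$, $\{0,3,4,6,7,10\}$ for $y=1,3,5$, and $\{0\}\cup[6,\binom y2-6]\cup\{\binom y2\}$ for $y\ge7$, by Lemma~\ref{lem:AE} and (F3). The interval $[m,\binom{2m}2-6]\subseteq E_m$ has at least $19$ elements. Its translates by the terms of the sequence overlap, so
\[
W(m,\ell)\supseteq E_m+A_y\supseteq[m,\tau],\qquad\tau=\tbinom{2m}2-6+\tbinom y2 .
\]
The lower end satisfies $m\le n/2\le D(n)$. For the upper end let first $n\ge16$, $x=n-1$ and $\sigma=2m+y\ge x$. Since $a^2+b^2\ge\frac12(a+b)^2$,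
\[
\tbinom{2m}2+\tbinom y2=\tfrac12\big((2m)^2+y^2-\sigma\big)\ge\tfrac{\sigma(\sigma-2)}4\ge\tfrac{x(x-2)}4 ,
\]
and \eqref{eq:H} gives $8(\tau-H(n))\ge x^2-12x-44=x(x-12)-44>0$ for $x\ge15$. Now let $9\le n\le15$. If $m\ge5$, then $\tau\ge39>H(15)$. If $m=4$, then $\ell=1,\dots,7$ gives $\tau=22,22,25,25,32,32,43$, to be compared with $H(9),\dots,H(15)=15,18,22,25,29,33,38$. Only $\ell=6$ falls short, by one, and there $33=21+12\in E_4+A_6$.

\emph{The case $m\le3$, $\ell\ge9$.} Let $y\ge9$ be the largest odd number with $y\le\ell$, and $N=\binom y2\ge36$. Then $A_\ell\supseteq[6,N-6]$. Adding $0$; $1\in E_1$; $2,6\in E_2$; $3,15\in E_3$, we obtain the intervals below. Since $n\le y+1+2m$, we bound $H(n)$ by \eqref{eq:H} with $x=y+2m$.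
\begin{center}
\begin{tabular}{c|c|c|c}
$m$ & interval in $W(m,\ell)$ & bound for $H(n)$ & upper end minus bound\\ \hline
$0$ & $[6,N-6]$ & $\frac{y^2}8+y-\frac12$ & $\frac38y^2-\frac32y-\frac{11}2$\\[2pt]
$1$ & $[7,N-5]$ & $\frac{y^2}8+\frac32y+2$ & $\frac38y^2-2y-7$\\[2pt]
$2$ & $[8,N]$ & $\frac{y^2}8+2y+\frac{11}2$ & $\frac38y^2-\frac52y-\frac{11}2$\\[2pt]
$3$ & $[9,N+9]$ & $\frac{y^2}8+\frac52y+10$ & $\frac38y^2-3y-1$
\end{tabular}
\end{center}
The four quadratics increase for $y\ge9$, and at $y=9$ they equal $\frac{243}8$ minus $19,25,28,28$, which is positive. The lower ends are at most $9<D(9)\le D(n)$.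

\emph{The case $m\le3$, $\ell\le8$.} There are nine pairs with odd $\ell$ and thirteen with even $\ell$. They are settled in Tables~\ref{tab:odd} and~\ref{tab:even}. An explicit permutation is written with a bar after position $2m$, so that parity is reversed to the left of the bar and preserved to the right; the sum after it lists, for the entries from left to right, the nonzero numbers of smaller entries further right. The sets $E_m+A_\ell$ and $E_m^++A_{\ell-1}$ lie in $W(m,\ell)$ by (F1) and (F4). Rule (F5) reduces most values for even $\ell$ to Table~\ref{tab:odd} or to $W(4,\ell)\supseteq E_4\supseteq[4,22]$.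
\end{proof}

\begin{table}[ht]
\centering
\small
\begin{tabular}{c|c|c|p{0.56\textwidth}}
$(m,\ell)$ & needed & obtained & reason\\ \hline
$(1,5)$ & $[6,10]$ & $[6,10]$ & $6=2+4\in E_1^++A_4$; $7,8\in1+\{6,7\}\subseteq E_1+A_5$; $61|72345$: $5+4$; $67|12345$: $5+5$\\
$(2,3)$ & $[6,10]$ & $[2,10]$ & $2,3,4,6,7\in E_2^+$; $5,9\in\{2,6\}+3\subseteq E_2+A_3$; $4163|527$: $3+3+1+1$; $6145|327$: $5+2+2+1$\\
$(3,1)$ & $[6,10]$ & $[3,13]$ & $E_3^+$\\
$(1,7)$ & $[10,15]$ & $[7,16]$ & $1+[6,15]\subseteq E_1+A_7$\\
$(2,5)$ & $[10,15]$ & $[2,15]$ & $[2,11]=\{2,3,4,6,7\}+\{0,3,4\}\subseteq E_2^++A_4$; $12,13\in6+\{6,7\}\subseteq E_2+A_5$; $8127|36549$: $7+4+2+1$; $8129|36547$: $7+5+2+1$\\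
$(3,3)$ & $[10,15]$ & $[3,15]$ & $[3,13]\cup\{15\}\subseteq E_3^+$; $14=11+3\in E_3+A_3$\\
$(2,7)$ & $[15,22]$ & $[8,22]$ & $[8,21]=\{2,6\}+[6,15]\subseteq E_2+A_7$; $10,1,2,9\,|\,3,8,7,4,5,6,11$: $9+6+4+3$\\
$(3,5)$ & $[15,22]$ & $[15,22]$ & $15,\ 16,\ 13+4,\ 15+3,\ 16+3,\ 16+4\in E_3^++A_4$; $21,22\in\{11,12\}+10\subseteq E_3+A_5$\\
$(3,7)$ & $[21,29]$ & $[21,30]$ & $15+[6,15]\subseteq E_3+A_7$
\end{tabular}
\caption{Intervals contained in $W(m,\ell)$ for odd $\ell$; the needed interval is $[D(n),H(n)]$ with $n=2m+\ell$.}\label{tab:odd}
\end{table}

\begin{table}[ht]
\centering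
\small
\begin{tabular}{c|c|c|p{0.56\textwidth}}
$(m,\ell)$ & needed & obtained & reason\\ \hline
$(0,6)$ & $[5,7]$ & $[6,7]$ & $A_5$\\
$(1,4)$ & $[5,7]$ & $[5,7]$ & $5=1+4\in E_1+A_4$; $45|1236$: $3+3$; $7\in5+W(2,1)$ as $2\in E_2$\\
$(2,2)$ & $[5,7]$ & $[5,7]$ & $2163|54$: $1+3+1$; $6,7\in5+W(1,3)$ as $E_1^+\subseteq W(1,3)$\\
$(0,8)$ & $[8,12]$ & $[6,15]$ & $A_7$\\
$(1,6)$ & $[8,12]$ & $[8,20]$ & $8,9\in\{1,2\}+7\subseteq E_1^++A_5$; $[10,20]\subseteq7+W(3,1)$\\
$(2,4)$ & $[8,12]$ & $[2,17]$ & $[2,10]\subseteq W(2,3)$; $[9,17]\subseteq7+W(2,3)$\\
$(3,2)$ & $[8,12]$ & $[3,13]$ & $W(3,1)$\\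
$(1,8)$ & $[13,18]$ & $[13,31]$ & $9+W(4,1)$\\
$(2,6)$ & $[13,18]$ & $[12,24]$ & $9+W(3,3)$\\
$(3,4)$ & $[13,18]$ & $[11,24]$ & $9+W(2,5)$\\
$(2,8)$ & $[18,25]$ & $[15,33]$ & $11+W(4,3)$\\
$(3,6)$ & $[18,25]$ & $[14,26]$ & $11+W(3,5)\supseteq11+W(3,3)$\\
$(3,8)$ & $[25,33]$ & $[17,35]$ & $13+W(4,5)$
\end{tabular}
\caption{Intervals contained in $W(m,\ell)$ for even $\ell$; the needed interval is $[D(n),H(n)]$ with $n=2m+\ell$. Terms $(n-1)+W(\ell/2,2m-1)$ come from rule (F5).}\label{tab:even}
\end{table}

\begin{proposition}\label{prop:onedouble}
If $n-\kappa=1$ and $n\ge5$, then $S(P)\supseteq[0,M(n)]$.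
\end{proposition}

\begin{proof}
We use induction on $n$. At the start we must delete a pair that leads to $Q_8'$ and not to $Q_8$, which lacks the value $4$.

\emph{The case $n=5$.} Here $M(5)=7$ and $p\in\{2,4\}$. For $p=2$ the set is $RRBBRBRBRB$, and deleting the last $RB$ gives $Q_8'$. For $p=4$ it is $RRBRBBRBRB$, and deleting the $BR$ between $RR$ and $BB$ gives $Q_8'$. So $S(P)\supseteq[0,5]$ by Lemma~\ref{lem:eight}. For $p=4$, the defects $3,4\in E_2^+\subseteq W(2,1)$ give $k=7,6$. For $p=2$, the defect $4=1+3\in E_1+A_3\subseteq W(1,3)$ gives $k=6$. For $k=7$, number the letters of $RRBBRBRBRB$ by $1,\dots,10$ and take $\{5,10\}$, $\{2,6\}$, $\{4,7\}$, $\{1,8\}$, $\{3,9\}$. The edge $\{5,10\}$ crosses the four others, $\{2,6\}$ crosses $\{4,7\}$ and $\{3,9\}$, $\{1,8\}$ crosses $\{3,9\}$, and the three remaining pairs are nested.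

\emph{The case $n\ge6$.} The two arcs between the double runs contain $p-2$ and $2n-p-2$ single runs, together $2n-4\ge8$, so two adjacent points $x,y$ are both single runs. The point before $x$ has the color of $y$ and the point after $y$ has the color of $x$. So these two points have different colors, and no runs merge when $x,y$ are deleted. The smaller set has $n-1\ge5$ points of each color and $\kappa-1$ runs of each color, so $S(P)\supseteq[0,M(n-1)]$ by induction and Lemma~\ref{lem:deletion}. By \eqref{eq:normal} and Lemma~\ref{lem:band}, $\operatorname{Def}(P)\supseteq[D(n),H(n)]$, except possibly for the defect $5$ when $(m,\ell)=(0,6)$. In that case $n=p=6$ and $c_1\cdots c_{12}=RBRBRB\,BRBRBR$. The split at $1$ is $u=v=BRBRBB$, and the color-preserving permutation $341265$ has $2+2+1=5$ inversions.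
\end{proof}

\section{Proof of Theorem~\ref{thm:refined}}\label{sec:conclusion}

Part (i) is Proposition~\ref{prop:max} together with Proposition~\ref{prop:obstructions}(b). For part (ii), the alternating case is Proposition~\ref{prop:alt} together with Proposition~\ref{prop:obstructions}(a), and the case $P=Q_8$ is Lemma~\ref{lem:eight}. Let $P$ be neither alternating nor $Q_8$, so that $n-\kappa\ge1$. If $\kappa\le2$, or if $\kappa\ge3$, $n-\kappa\ge2$ and $P\ne Q_{12}$, then Theorem~\ref{thm:interval} and Proposition~\ref{prop:max} give $S(P)=[0,\max S(P)]\supseteq[0,M(n)]$. The set $Q_{12}$ is treated in Proposition~\ref{prop:q12}. If $\kappa\ge3$ and $n-\kappa=1$, then $n\ge4$. For $n\ge5$ we apply Proposition~\ref{prop:onedouble}. For $n=4$ the set is $Q_8'$ up to exchanging colors, because $Q_8$ is mapped to itself by this exchange, and $S(Q_8')\supseteq[0,5]\supseteq[0,M(4)]$ by Lemma~\ref{lem:eight}. This proves Theorem~\ref{thm:refined}, and with it Theorem~\ref{thm:answer}. \hfill$\square$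

\begin{thebibliography}{1}
\bibitem{AFPSV} Oswin Aichholzer, Stefan Felsner, Rosna Paul, Manfred Scheucher, and Birgit Vogtenhuber, \emph{Bichromatic Perfect Matchings with Crossings}, arXiv:2309.00546 (2023).
\end{thebibliography}
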